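# Decomposing $\Sigma_{m,n}$ functions into countably many simpler pieces

## 1. The decomposition theorem and its vocabulary

**Theorem 1.** Let $X,Y$ be separable metrizable spaces with $X$ analytic, and let $1<n\le m<\omega$. Then $f:X\to Y$ is a $\Sigma_{m,n}$ function if and only if $f$ can be written as a countable union of $\boldsymbol\Sigma^0_{m-n+1}$-measurable functions with $\boldsymbol\Delta^0_m(X)$ (equivalently, $\boldsymbol\Pi^0_{m-1}(X)$) domains.

This is a theorem of ZFC. It was posed as a conjecture, under the name "strong generalization of the Jayne-Rogers theorem", in Luca Motto Ros, "On the structure of finite level and $\omega$-decomposable Borel functions", arXiv:1206.0795 (2012). Let us unpack the words. All spaces in these notes are separable metrizable.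

**Definition 1.1.** A space is *analytic* if it is a continuous image of a Polish space; equivalently, if it is homeomorphic to an analytic subset of a Polish space. The classes $\boldsymbol\Sigma^0_\alpha(Z),\boldsymbol\Pi^0_\alpha(Z)$, $\boldsymbol\Delta^0_\alpha(Z)=\boldsymbol\Sigma^0_\alpha(Z)\cap\boldsymbol\Pi^0_\alpha(Z)$ are the usual Borel classes of $Z$.

We use constantly that $\boldsymbol\Sigma^0_{j+1}(Z)$ consists of the countable unions of $\boldsymbol\Pi^0_j(Z)$ sets, that $\boldsymbol\Sigma^0_j\cup\boldsymbol\Pi^0_j\subseteq\boldsymbol\Delta^0_{j+1}$, and that for $Z'\subseteq Z$ with the relative topology $\boldsymbol\Sigma^0_j(Z')=\{S\cap Z':S\in\boldsymbol\Sigma^0_j(Z)\}$.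

**Definition 1.2.** A function $g:Z\to Y$ is *$\boldsymbol\Sigma^0_\alpha$-measurable* if $g^{-1}(U)\in\boldsymbol\Sigma^0_\alpha(Z)$ for every open $U\subseteq Y$. For $1\le n\le m<\omega$, $f:X\to Y$ is a *$\Sigma_{m,n}$ function* if $f^{-1}(S)\in\boldsymbol\Sigma^0_m(X)$ for every $S\in\boldsymbol\Sigma^0_n(Y)$.

**Definition 1.3.** $f:X\to Y$ is *a countable union of $\boldsymbol\Sigma^0_\alpha$-measurable functions with $\boldsymbol\Delta^0_m(X)$ domains* if there are $D_i\in\boldsymbol\Delta^0_m(X)$ $(i<\omega)$ with $X=\bigcup_iD_i$ such that each $f\restriction D_i$ is $\boldsymbol\Sigma^0_\alpha$-measurable in the relative topology of $D_i$. Other classes of domains are treated in the same way.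

The word "equivalently" in the theorem is harmless: for $m\ge2$ a $\boldsymbol\Delta^0_m$ set is a countable union of $\boldsymbol\Pi^0_{m-1}$ sets, and $\boldsymbol\Pi^0_{m-1}\subseteq\boldsymbol\Delta^0_m$.

For $m=n=2$ the theorem is the Jayne-Rogers theorem: $f$ pulls $\boldsymbol\Sigma^0_2$ sets back to $\boldsymbol\Sigma^0_2$ sets iff $X$ is a countable union of closed sets on which $f$ is continuous. For functions $\omega^\omega\to\omega^\omega$, the cases $(m,n)=(3,2)$ and $(3,3)$ are theorems of Semmes: the pieces are $\boldsymbol\Sigma^0_2$-measurable in the first case and continuous in the second, with $\boldsymbol\Delta^0_3$ domains in both. To remember the number $m-n+1$: if $g$ is $\boldsymbol\Sigma^0_p$-measurable then pulling back a $\boldsymbol\Sigma^0_n$ set costs $p-1$ levels and lands in $\boldsymbol\Sigma^0_{p+n-1}$, and $p+n-1=m$ means $p=m-n+1$.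

## 2. Countable targets, an isolated jump, and a function with no continuous pieces

**Countable $Y$.** Let $Y$ be countable and $f$ a $\Sigma_{m,n}$ function, $n\ge2$. For $y\in Y$ both $\{y\}$ (closed) and $Y\setminus\{y\}$ (open) are $\boldsymbol\Sigma^0_n$, so $f^{-1}(y)$ and its complement are $\boldsymbol\Sigma^0_m(X)$. Hence $X$ is the countable union of the $\boldsymbol\Delta^0_m$ sets $f^{-1}(y)$, and $f$ is constant on each. The hard half of Theorem 1 is trivial here, so the difficulty comes from uncountable targets.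

**An isolated jump.** Let $f:2^\omega\to\{0,1\}$ be $1$ at $0^\infty$ and $0$ elsewhere. It is discontinuous, but it is continuous on each of the closed sets $\{0^\infty\}$ and $N_{0^i1}$, $i<\omega$, which cover $2^\omega$.

**A function with jumps everywhere.** Give $\omega+1$ the order topology (a convergent sequence with its limit) and define
$$\chi:(\omega+1)^\omega\to\omega^\omega,\qquad \chi(x)(i)=\begin{cases}0&\text{if }x(i)=\omega,\\x(i)+1&\text{if }x(i)<\omega.\end{cases}$$
The set $\{x:\chi(x)(i)=0\}$ is closed and $\{x:\chi(x)(i)=l+1\}$ is open. So $\chi^{-1}(N_w)$ is the intersection of a closed and an open set for each $w\in\omega^{<\omega}$; it is $\boldsymbol\Delta^0_2$, and $\chi$ is $\boldsymbol\Sigma^0_2$-measurable.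

Yet $\chi$ is not a countable union of continuous functions, with any domains whatsoever. Indeed $\chi$ is a bijection; let $(\omega+1)^\omega=\bigcup_iA_i$. Then $\omega^\omega=\bigcup_i\chi(A_i)$, and by the Baire category theorem some $\chi(A_i)$ is dense in some $N_w$. Choose $y\in\chi(A_i)$ extending $w^\frown0$, and for each $l$ choose $y_l\in\chi(A_i)$ that extends $w^\frown(l+1)$ and agrees with $y$ at the coordinates $|w|+1,\dots,|w|+l$. Put $x=\chi^{-1}(y)$, $x_l=\chi^{-1}(y_l)$. Then $x_l\to x$ inside $A_i$: at coordinate $|w|$ the values $l$ converge to $\omega$, and every other coordinate is eventually correct. But $\chi(x_l)(|w|)=l+1\neq0=\chi(x)(|w|)$. So $\chi\restriction A_i$ is discontinuous.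

If Jayne-Rogers is true, $\chi$ must fail to be $\Sigma_{2,2}$. Here is a direct reason, and it is the model for everything below. Let $W=\{y\in\omega^\omega:\exists i\;y(i)=0\}$, an open set. Let $E^*=\bigcup_iE_i\subseteq2^\omega$ be any $\boldsymbol\Sigma^0_2$ set, $E_i$ closed, $E_i=\bigcap_nE_{i,n}$ with $E_{i,n}$ clopen and decreasing in $n$. Let $\theta(x)(i)$ be the least $n$ with $x\notin E_{i,n}$, and $\omega$ if there is none. Then $\theta:2^\omega\to(\omega+1)^\omega$ is continuous and
$$x\in E^*\iff\exists i\;\theta(x)(i)=\omega\iff\chi(\theta(x))\in W,\qquad\text{so } E^*=\theta^{-1}(\chi^{-1}(W)).\tag{1}$$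
Taking $E^*\notin\boldsymbol\Pi^0_2(2^\omega)$ gives $\chi^{-1}(W)\notin\boldsymbol\Pi^0_2$. But a $\Sigma_{2,2}$ function pulls open sets back to $\boldsymbol\Delta^0_2$ sets (Lemma 3.2 below).

## 3. The easy half, and enlarging domains

Throughout, $Y$ is a subspace of the Hilbert cube $Q$. Fix a countable base $(B_l)_{l<\omega}$ of $Q$; closures $\overline B$ are taken in $Q$. If $y\in O$ with $O\subseteq Q$ open, there is $l$ with $y\in B_l\subseteq\overline{B_l}\subseteq O$. We regard $f$ as a map into $Q$ and write $f^{-1}(S)=f^{-1}(S\cap Y)$ for $S\subseteq Q$; recall $\boldsymbol\Sigma^0_i(Y)=\{S\cap Y:S\in\boldsymbol\Sigma^0_i(Q)\}$.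

**Lemma 3.1 (easy half of Theorem 1).** If $f$ is a countable union of $\boldsymbol\Sigma^0_p$-measurable functions with $\boldsymbol\Delta^0_m(X)$ domains $D_i$, where $p=m-n+1$, then $f$ is $\Sigma_{m,n}$.

*Proof.* We show by induction on $j\ge1$ that $f\restriction D_i$ pulls $\boldsymbol\Sigma^0_j(Y)$ sets back to $\boldsymbol\Sigma^0_{p+j-1}(D_i)$ sets. For $j=1$ this is measurability. A $\boldsymbol\Sigma^0_{j+1}(Y)$ set is a countable union of complements of $\boldsymbol\Sigma^0_j(Y)$ sets, so its preimage is a countable union of $\boldsymbol\Pi^0_{p+j-1}(D_i)$ sets, hence $\boldsymbol\Sigma^0_{p+j}(D_i)$. For $j=n$ the preimages are in $\boldsymbol\Sigma^0_m(D_i)$, hence in $\boldsymbol\Sigma^0_m(X)$ as $D_i\in\boldsymbol\Delta^0_m(X)$. Take the union over $i$. $\square$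

**Lemma 3.2.** If $f$ is $\Sigma_{m,n}$ and $n\ge2$, then $f^{-1}(S)\in\boldsymbol\Delta^0_m(X)$ for every $S\in\boldsymbol\Sigma^0_{n-1}(Y)$; in particular for every open $S$.

*Proof.* Both $S$ and $Y\setminus S$ are in $\boldsymbol\Sigma^0_n(Y)$, so $f^{-1}(S)$ and its complement are in $\boldsymbol\Sigma^0_m(X)$. $\square$

The next lemma lets us forget about the complexity of domains while looking for pieces, and repair it at the end.

**Lemma 3.3 (domain repair).** Let $f:X\to Y$ be $\boldsymbol\Sigma^0_q$-measurable, $1\le p<q$, $A\subseteq X$ arbitrary, and $f\restriction A$ $\boldsymbol\Sigma^0_p$-measurable. Then there is $D\in\boldsymbol\Pi^0_q(X)$, $D\supseteq A$, with $f\restriction D$ $\boldsymbol\Sigma^0_p$-measurable. If $f$ is merely Borel (and $p\ge1$ arbitrary), the same $D$ is Borel in $X$.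

*Proof.* Choose $G_l\in\boldsymbol\Sigma^0_p(X)$ with $G_l\cap A=f^{-1}(B_l)\cap A$. Let $D$ be the set of $x\in X$ such that for all $l$: $f(x)\in B_l$ implies $x\in G_l$, and $x\in G_l$ implies $f(x)\in\overline{B_l}$. Clearly $A\subseteq D$, and
$$X\setminus D=\bigcup_l\Big[\big(f^{-1}(B_l)\setminus G_l\big)\cup\big(G_l\cap f^{-1}(Q\setminus\overline{B_l})\big)\Big].$$
As $X\setminus G_l\in\boldsymbol\Pi^0_p\subseteq\boldsymbol\Sigma^0_q$, this set is $\boldsymbol\Sigma^0_q(X)$ (Borel, if $f$ is only Borel). For $O\subseteq Q$ open we claim $D\cap f^{-1}(O)=D\cap\bigcup\{G_l:\overline{B_l}\subseteq O\}$, which gives the measurability. If $x\in D$ and $f(x)\in O$, choose $l$ with $f(x)\in B_l\subseteq\overline{B_l}\subseteq O$; then $x\in G_l$. Conversely, $x\in D\cap G_l$ with $\overline{B_l}\subseteq O$ gives $f(x)\in\overline{B_l}\subseteq O$. $\square$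

## 4. What the preimages of a base cannot decide, and Theorems A and B

Now let $f$ be $\Sigma_{m,n}$; we want the pieces. Take $m=n=2$. By Lemma 3.2 each $f^{-1}(B_l)$ is $\boldsymbol\Delta^0_2$, so it and its complement are countable unions of closed sets. The natural move is to cut $X$ along these closed sets. For finitely many $l$ this works: we get countably many closed pieces, and on each of them those finitely many sets $f^{-1}(B_l)$ are relatively clopen. For all $l$ at once, a piece is an intersection over $l$ of one choice for each $l$, and there are in general continuum many sequences of choices. More care does not help as long as only the sets $f^{-1}(B_l)$ are used: for the function $\chi$ of Section 2 all preimages $\chi^{-1}(N_w)$ of basic sets, and all their finite Boolean combinations, are $\boldsymbol\Delta^0_2$, yet $\chi$ has no countable decomposition into continuous pieces. The open set $W$ that exposes $\chi$ is an *infinite* union of basic sets. So the hypothesis must be used at an open set that depends on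 $f$ and is not among countably many sets fixed beforehand. We must build that open set.

A second obstacle appears for $n\ge3$. For $m=n=3$, suppose we already know how to reach $\boldsymbol\Sigma^0_2$-measurable pieces. To go down to continuous pieces by repeating the argument, we would need preimages of *open* sets in $\boldsymbol\Delta^0_2$, but the hypothesis only speaks about preimages of $\boldsymbol\Sigma^0_2$ sets, at level $\boldsymbol\Delta^0_3$. So here we must build a $\boldsymbol\Sigma^0_{n-1}$ set in $Y$ whose preimage is too complicated. The following two theorems separate the two tasks.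

**Theorem A.** Let $X\subseteq\omega^\omega$ be analytic, $k\ge1$, and $f^{-1}(O)\in\boldsymbol\Delta^0_{k+1}(X)$ for all open $O\subseteq Y$. Then $X$ is a countable union of $\boldsymbol\Pi^0_k(X)$ sets on which $f$ is $\boldsymbol\Sigma^0_k$-measurable.

**Theorem B.** Let $X\subseteq\omega^\omega$ be analytic, $f:X\to Y$ Borel, $k,n\ge1$, and $f^{-1}(S)\in\boldsymbol\Delta^0_{k+n}(X)$ for all $S\in\boldsymbol\Sigma^0_n(Y)$. Then $X$ is a countable union of (arbitrary) sets on which $f$ is $\boldsymbol\Sigma^0_k$-measurable.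

**Theorem 1 for $X\subseteq\omega^\omega$, from A and B.** Let $f$ be $\Sigma_{m,n}$. By Lemma 3.2, Theorem A applies with $k=m-1$: $X=\bigcup_iD_i$ with $D_i\in\boldsymbol\Pi^0_{m-1}(X)$ and $f\restriction D_i$ $\boldsymbol\Sigma^0_{m-1}$-measurable. If $n=2$, then $m-n+1=m-1$ and we are done. Let $n\ge3$ and $p=m-n+1$, so $1\le p<m-1$. Each $D_i$ is analytic, $f\restriction D_i$ is Borel, and by Lemma 3.2 it pulls $\boldsymbol\Sigma^0_{n-1}(Y)$ sets back into $\boldsymbol\Delta^0_m(D_i)=\boldsymbol\Delta^0_{p+(n-1)}(D_i)$. By Theorem B (with $p$ and $n-1$ for $k$ and $n$), $D_i=\bigcup_lA_{il}$ with $f\restriction A_{il}$ $\boldsymbol\Sigma^0_p$-measurable. Lemma 3.3, applied to $f\restriction D_i$ with $q=m-1$, replaces $A_{il}$ by a set in $\boldsymbol\Pi^0_{m-1}(D_i)\subseteq\boldsymbol\Pi^0_{m-1}(X)$. $\square$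

Both theorems will be proved by contraposition, imitating (1): if no decomposition exists, we build a continuous $\theta:2^\omega\to X$ and a set in $Y$ whose preimage under $f\circ\theta$ is a prescribed complicated set. For Theorem A one bit of information must be readable from $f(\theta(x))$ (is $x\in E^*$?). For Theorem B a whole sequence $g(x)$ must be readable.

## 5. From analytic spaces to subsets of $\omega^\omega$: category quantifiers

The purpose of this section is to transfer a decomposition along a continuous open surjection $\omega^\omega\to\hat X$. Let $X\ne\emptyset$, let $\hat X\supseteq X$ be Polish, and let $\pi:\omega^\omega\to\hat X$ be a continuous open surjection (Kechris, *Classical Descriptive Set Theory*, 7.14). The fibres $\pi^{-1}(x)$ are closed in $\omega^\omega$, hence Polish. For $N$ basic clopen and $A\subseteq\omega^\omega$ Borel put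
$$A^{\Delta N}=\{x\in\hat X:A\cap N\cap\pi^{-1}(x)\text{ is nonmeager in }\pi^{-1}(x)\},\qquad A^{*N}=\hat X\setminus(\omega^\omega\setminus A)^{\Delta N}.$$
So $x\in A^{*N}$ iff $(N\cap\pi^{-1}(x))\setminus A$ is meager in $\pi^{-1}(x)$. For example, if $\pi$ is the identity, the fibres are singletons, and $A^{\Delta N}=A\cap N$.

**Lemma 5.1.** If $A\in\boldsymbol\Sigma^0_j(\omega^\omega)$ then $A^{\Delta N}\in\boldsymbol\Sigma^0_j(\hat X)$. If $A\in\boldsymbol\Pi^0_j(\omega^\omega)$ then $A^{*N}\in\boldsymbol\Pi^0_j(\hat X)$.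

*Proof.* The second statement follows from the first for the same $j$ by complementation. For $j=1$: a nonempty relatively open subset of a Polish fibre is nonmeager, so $A^{\Delta N}=\pi(A\cap N)$, which is open. Let $j\ge2$ and $A=\bigcup_iA_i$ with $A_i\in\boldsymbol\Pi^0_{j-1}$. The set $A\cap N\cap\pi^{-1}(x)$ is nonmeager iff some $A_i\cap N\cap\pi^{-1}(x)$ is. The latter set has the Baire property in the fibre, so it is nonmeager iff for some basic $N'\subseteq N$ the set $N'\cap\pi^{-1}(x)$ is nonempty and $A_i$ is comeager in it. Hence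
$$A^{\Delta N}=\bigcup_i\bigcup_{N'\subseteq N}\big(\pi(N')\cap A_i^{*N'}\big),$$
and the sets on the right are intersections of an open set and, by induction, a $\boldsymbol\Pi^0_{j-1}$ set. Their union is $\boldsymbol\Sigma^0_j$. $\square$

**Lemma 5.2 (descent).** Let $\tilde X=\pi^{-1}(X)$ and $\tilde f=f\circ\pi:\tilde X\to Y$. Let $\hat D_i\subseteq\omega^\omega$ $(i<\omega)$ be Borel sets covering $\tilde X$ such that $\tilde f$ is $\boldsymbol\Sigma^0_q$-measurable on each $\tilde X\cap\hat D_i$. Then the sets $D_{i,N}=X\cap\pi(N)\cap\hat D_i^{*N}$ cover $X$, and $f$ is $\boldsymbol\Sigma^0_q$-measurable on each of them. If $\hat D_i\in\boldsymbol\Pi^0_r(\omega^\omega)$ with $r\ge1$, then $D_{i,N}\in\boldsymbol\Delta^0_{r+1}(X)$.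

*Proof.* The last sentence holds since $\pi(N)$ is open and $\hat D_i^{*N}\in\boldsymbol\Pi^0_r$ by Lemma 5.1.

*Covering.* For $x\in X$ the fibre $\pi^{-1}(x)\subseteq\tilde X$ is covered by the $\hat D_i$. So some $\hat D_i$ is nonmeager in it, hence comeager in some nonempty $N\cap\pi^{-1}(x)$, i.e. $x\in D_{i,N}$.

*Measurability.* Let $O\subseteq Y$ be open and $G\in\boldsymbol\Sigma^0_q(\omega^\omega)$ with $G\cap\tilde X\cap\hat D_i=\tilde f^{-1}(O)\cap\hat D_i$. Let $x\in D_{i,N}$, so $\hat D_i$ is comeager in $N\cap\pi^{-1}(x)\neq\emptyset$. If $f(x)\in O$, every point of $\hat D_i\cap\pi^{-1}(x)$ is in $G$, so $x\in G^{\Delta N}$. If $f(x)\notin O$, then $G\cap\hat D_i\cap\pi^{-1}(x)=\emptyset$, so $G\cap N\cap\pi^{-1}(x)$ is meager and $x\notin G^{\Delta N}$. Thus $D_{i,N}\cap f^{-1}(O)=D_{i,N}\cap G^{\Delta N}$, and $G^{\Delta N}\in\boldsymbol\Sigma^0_q$ by Lemma 5.1. $\square$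

**Reduction of Theorem 1.** For $X=\emptyset$ there is nothing to prove. Otherwise, if $f$ is $\Sigma_{m,n}$, then so is $\tilde f$, and $\tilde X\subseteq\omega^\omega$ is analytic. If Theorem 1 holds for $\tilde X$, then $\tilde X=\bigcup_i(\tilde X\cap\hat D_i)$ with $\hat D_i\in\boldsymbol\Pi^0_{m-1}(\omega^\omega)$ and $\tilde f$ $\boldsymbol\Sigma^0_{m-n+1}$-measurable on each piece. Lemma 5.2 with $r=m-1$ gives $\boldsymbol\Delta^0_m(X)$ domains for $f$. $\square$

It remains to prove Theorems A and B.

## 6. The relations $\le_0,\dots,\le_k$ on finite sequences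

A continuous map reads its input bit by bit, but it has to act on information that is only a limit, or a $k$-fold iterated limit, of what it has read. At each stage it holds beliefs, and later stages may retract them. The relations of this section say which earlier stages still look correct. The relation $s\le_jt$ should be read: "as seen from $t$, the stage $s$ has not been retracted at levels $1,\dots,j$".

**Definition 6.1.** Let $k\ge0$, $D\neq\emptyset$ a countable discrete set, $\bot\notin D$, and $\Lambda=\Lambda_k(D)=(\omega+1)^k\times(D\cup\{\bot\})$, a countable discrete set. For $\emptyset\neq s\in\Lambda^{<\omega}$ let $(a_1(s),\dots,a_k(s),e(s))$ be the last entry of $s$; put $a_j(\emptyset)=0$, $e(\emptyset)=\bot$. For $s\in\Lambda^{<\omega}$ and $t\in\Lambda^{<\omega}\cup\Lambda^\omega$: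

* $s\le_0t$ iff $s\subseteq t$;
* for $j<k$, $s\le_{j+1}t$ iff $s\le_jt$ and $a_{j+1}(q)\ge a_{j+1}(s)$ for every finite $q$ with $s\subsetneq q\le_jt$.

Write $s<_jt$ if $s\le_jt$ and $s\ne t$. Clearly $s\le_js$ for finite $s$, $\emptyset\le_jt$, and $s\le_{j+1}t$ implies $s\le_jt$.

For example, let $k=1$ and let the first coordinates of $\alpha$ be $3,1,5,2,4,6,8,10,\dots$. A prefix is $\le_1\alpha$ iff no later first coordinate is smaller than its last one: these are the prefixes of lengths $0,2,4,5,6,7,\dots$. The prefix of length $3$ (last coordinate $5$) is $\le_1$ itself, and it still looks good when it appears, but it is retracted at length $4$ by the entry $2$.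

**Lemma 6.2.** Let $r,s$ be finite.

(a) $r\subseteq s$, $r\le_{j+1}t$, $s\le_jt$ imply $r\le_{j+1}s$.

(a′) $r\subseteq s$, $r\le_jt$, $s\le_jt$ imply $r\le_js$.

(b) $r\le_js\le_jt$ implies $r\le_jt$.

(c) For every $\alpha\in\Lambda^\omega$ infinitely many $s$ satisfy $s\le_k\alpha$.

*Proof.* For $j=0$, (a′) and (b) are trivial. Assume (a′) and (b) for $j<k$.

*(a) for $j$.* We have $r\le_jt$, so $r\le_js$ by (a′). If $r\subsetneq q\le_js$, then $q\le_jt$ by (b), so $a_{j+1}(q)\ge a_{j+1}(r)$ because $r\le_{j+1}t$. Hence $r\le_{j+1}s$. Since $s\le_{j+1}t$ implies $s\le_jt$, this also gives (a′) for $j+1$.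

*(b) for $j+1$.* Let $r\le_{j+1}s\le_{j+1}t$. Then $r\le_jt$ by (b) for $j$. Let $r\subsetneq q\le_jt$. If $q\subseteq s$, then $q\le_js$ by (a′), so $a_{j+1}(q)\ge a_{j+1}(r)$. If $s\subsetneq q$, then $a_{j+1}(q)\ge a_{j+1}(s)$ since $s\le_{j+1}t$, and $a_{j+1}(s)\ge a_{j+1}(r)$: this is trivial if $r=s$, and otherwise follows from $r\subsetneq s\le_js$ and $r\le_{j+1}s$.

*(c)* We show by induction on $j\le k$ that infinitely many $s\le_j\alpha$ exist; $j=0$ is clear. Given this for $j<k$ and given $l$, pick among the $s\le_j\alpha$ with $|s|\ge l$ one with $a_{j+1}(s)$ minimal ($\omega+1$ is well ordered). Then $s\le_{j+1}\alpha$ and $|s|\ge l$. $\square$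

**Definition 6.3.** For finite $t\ne\emptyset$ and $0\le j\le k$ let $s_j(t)$ be the longest proper prefix $s$ of $t$ with $s\le_jt$. For $s\subsetneq t$ let $\kappa(s,t)=\max\{j\le k:s\le_jt\}$.

So $s\le_jt$ iff $j\le\kappa(s,t)$. We have $s_k(t)\subseteq\dots\subseteq s_1(t)\subseteq s_0(t)=t^-$, the immediate predecessor of $t$, and $s_{j+1}(t)\le_{j+1}s_j(t)$ by 6.2(a). In the example above, with $t$ the prefix of length $4$: $s_0(t)$ has length $3$, $s_1(t)$ has length $2$, and $\kappa(s_0(t),t)=0$.

Two consequences will be used all the time.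

**Lemma 6.4.** (a) For finite $t\ne\emptyset$, the $r<_kt$ are exactly the $r\le_ks_k(t)$. Hence the $r<_kt$ are exactly $s_k(t),s_k(s_k(t)),\dots,\emptyset$.

(b) Let $\emptyset=s^0\subsetneq s^1\subsetneq\cdots$ be all $s\le_k\alpha$, $\alpha\in\Lambda^\omega$. Then the $r\le_ks^i$ are exactly $s^0,\dots,s^i$, and $s_k(s^{i+1})=s^i$.

*Proof.* (a) If $r<_kt$, then $r\subseteq s_k(t)$ by maximality, so $r\le_ks_k(t)$ by 6.2(a′). The converse is 6.2(b). The second sentence follows by iteration. (b) For $l\le i$, $s^l\le_ks^i$ by 6.2(a′). Conversely $r\le_ks^i$ gives $r\le_k\alpha$ by 6.2(b), so $r$ is some $s^l$ with $l\le i$. Hence $s^i$ is the longest proper prefix of $s^{i+1}$ below it in $\le_k$. $\square$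

## 7. Coding a $\boldsymbol\Sigma^0_{k+1}$-measurable function by a continuous one

The next lemma says that a $\boldsymbol\Sigma^0_{k+1}$-measurable function can be read off from a continuous one, by looking only at the unretracted stages.

**Lemma 7.1.** Let $g:2^\omega\to D^\omega$ be $\boldsymbol\Sigma^0_{k+1}$-measurable. There is a continuous $h:2^\omega\to\Lambda_k(D)^\omega$ such that for every $x$ the sequence of values $e(s)\ne\bot$, for nonempty $s\le_kh(x)$ in increasing order, is infinite and equals $g(x)$.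

*Proof.* Induction on $k$, for all $D$ simultaneously. For $k=0$ the function $g$ is continuous, and $h=g$ works. Let $k\ge1$.

**Step 1 (approximation).** The purpose is to write $g$ as a pointwise limit of $\boldsymbol\Sigma^0_k$-measurable functions. Fix $i$. Each set $\{x:g(x)(i)=d\}$ is a countable union of $\boldsymbol\Pi^0_k$ sets, so $2^\omega=\bigcup_qR_q$ with $R_q\in\boldsymbol\Pi^0_k$ and $g(\cdot)(i)$ constant, with value $d_q$, on $R_q$. Write $R_q=\bigcap_nR_{q,n}$, decreasing in $n$, with $R_{q,n}\in\boldsymbol\Delta^0_k$. For $k=1$ we use that closed subsets of $2^\omega$ are decreasing intersections of clopen sets; for $k\ge2$, that $\boldsymbol\Pi^0_k$ sets are countable intersections of $\boldsymbol\Sigma^0_{k-1}$ sets. Let $g_n(x)(i)=d_q$ for the least $q\le n$ with $x\in R_{q,n}$, and $d_0$ if there is none. If $q$ is least with $x\in R_q$, then for all large $n$ the point $x$ has left $R_{q',n}$ for every $q'<q$, so the least index is $q$. Thus $g_n(x)(i)=g(x)(i)$ for all large $n$. Each $g_n(\cdot)(i)$ takes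 finitely many values, each on a $\boldsymbol\Delta^0_k$ set, so $g_n:2^\omega\to D^\omega$ is $\boldsymbol\Sigma^0_k$-measurable.

**Step 2 (replay).** The purpose is to turn a convergent sequence of guesses into one sequence of entries, in which a changed guess visibly retracts earlier entries. Let $(z_n)$ in $D^\omega$ converge to $z$, i.e. be eventually constant in each coordinate. Output pairs $(a,d)\in\omega\times(D\cup\{\bot\})$ in rounds $n=0,1,2,\dots$ as follows. In round $n$, if $n\ge1$ and there is $i<n$ with $z_n(i)\ne z_{n-1}(i)$, take the least such $i$, the *least change* of the round, and output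
$$(2i,\bot),\ (2i+1,z_n(i)),\ (2i+3,z_n(i+1)),\ \dots,\ (2n+1,z_n(n)).$$
Otherwise output only $(2n+1,z_n(n))$. Call an entry *good* if no later entry has smaller first coordinate.

For example, let $z_0=z_1=(1,1,1,\dots)$ and $z_n=(2,1,1,\dots)$ for $n\ge2$. The output is $(1,1)$; $(3,1)$; $(0,\bot),(1,2),(3,1),(5,1)$; $(7,1)$; $(9,1)$; and so on. The entry $(0,\bot)$ spoils the two entries before it, and the good entries with second coordinate $\ne\bot$ are $(1,2),(3,1),(5,1),(7,1),\dots$, which lists $z=(2,1,1,\dots)$.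

*Claim: the good entries with $d\ne\bot$ are, in order, $(2i+1,z(i))$ for $i=0,1,2,\dots$.* The first coordinate $2i+1$ is output in round $n$ iff $n=i$, or $n>i$ and the round has its least change at some $i'\le i$; and at most once per round. Since the coordinates $0,\dots,i$ settle, it is output finitely often, last in some round $n_i\ge i$. No round $n>n_i$ has a change at a coordinate $i'\le i$, since then $2i+1$ would be output again. Therefore $z_{n_i}(i)=z(i)$. The later entries of round $n_i$ have first coordinates $2i+3$ and more; a later round $n$ outputs only $2n+1>2i+1$, or starts at $2i'$ with $i'>i$. So the last entry with first coordinate $2i+1$ is good and has datum $z(i)$. An earlier entry $2i+1$ comes from a round before $n_i$, so $n_i>i$ and round $n_i$ has its least change at some $i'\le i$ and outputs $2i'\le2i$. So the earlier entry is not good. As every entry with $d\ne\bot$ has odd first coordinate, the good ones are exactly these last entries. For the order: if $n_i>i$, round $n_i$ outputs $2i+3$ after $2i+1$;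 if $n_i=i$, then $2i+3$ is output in round $i+1$. So the last entry $2i+3$ comes after the last entry $2i+1$.

**Step 3 (induction).** The purpose is to lower $k$ by one, storing the first coordinates of the entries as $a_k$. Let $D_1=(\omega+1)\times(D\cup\{\bot\})$ and let $g^*(x)\in D_1^\omega$ be the output for $(g_n(x))_n$. Every round outputs at least one entry, so $g^*(x)$ is infinite and its $l$-th coordinate depends only on the values $g_n(x)(i)$, $i\le n\le l$. Hence $g^*$ is $\boldsymbol\Sigma^0_k$-measurable. The induction hypothesis for $k-1$ and $D_1$ gives a continuous $h':2^\omega\to\Lambda_{k-1}(D_1)^\omega$ for $g^*$, with dummy symbol $\bot_1$. Obtain $h(x)$ from $h'(x)$ entrywise, reading the datum $(a,d)\in D_1$ as $a_k=a$, $e=d$, and reading $\bot_1$ as $a_k=\omega$, $e=\bot$. Then $h$ is continuous. The relations $\le_j$ for $j<k$ between corresponding prefixes are unchanged, as they depend only on $a_1,\dots,a_{k-1}$.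

By the choice of $h'$, the nonempty $s\le_{k-1}h(x)$ with datum $\ne\bot_1$, in increasing order, carry the entries of $g^*(x)$ in order. Such an $s$ satisfies $s\le_kh(x)$ iff $a_k(q)\ge a_k(s)$ whenever $s\subsetneq q\le_{k-1}h(x)$. Those $q$ with datum $\bot_1$ have $a_k(q)=\omega$ and never violate this; the others carry the later entries of $g^*(x)$. So $s\le_kh(x)$ iff the entry of $s$ is good. Prefixes with datum $\bot_1$ have $e=\bot$. By the claim in Step 2, the values $e(s)\ne\bot$ for $s\le_kh(x)$ are $z(0),z(1),\dots$ with $z=\lim_ng_n(x)=g(x)$. $\square$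

## 8. Louveau's topologies

Retractions at level $j$ will be carried out by moving a point to a nearby one, where "nearby" refers to a topology $T_j$ that is finer for larger $j$. We now set up these topologies.

Let $X\subseteq\omega^\omega$ be analytic and $f:X\to Q$ Borel. Choose Borel sets $M_l,M'_l\subseteq\omega^\omega$ with $f^{-1}(B_l)=X\cap M_l$ and $f^{-1}(\overline{B_l})=X\cap M_l'$, and a parameter $z\in\omega^\omega$ with $X\in\Sigma^1_1(z)$ and $(M_l),(M_l')$ uniformly $\Delta^1_1(z)$. Everything is relativized to $z$, and $z$ is suppressed: $\Sigma^1_1$ means $\Sigma^1_1(z)$, and so on. There are only countably many $\Sigma^1_1$ sets and countably many $\Delta^1_1$ reals. For $A\subseteq X$ in $\Sigma^1_1$, the sets $A\cap f^{-1}(B_l)$, $A\setminus f^{-1}(B_l)$, $A\cap f^{-1}(\overline{B_l})$, $A\setminus f^{-1}(\overline{B_l})$ are $\Sigma^1_1$.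

*Codes.* Let $(w_i)$ be a recursive enumeration of $\omega^{<\omega}$, and for $\varepsilon\in\omega^\omega$ put
$$G^1_\varepsilon=\bigcup_{\varepsilon(i)=1}N_{w_i},\qquad P^j_\varepsilon=\omega^\omega\setminus G^j_\varepsilon,\qquad G^{j+1}_\varepsilon=\bigcup_iP^j_{(\varepsilon)_i}.$$
Every $\boldsymbol\Sigma^0_j$ set is some $G^j_\varepsilon$, and for each $j$ the relation $x\in G^j_\varepsilon$ is arithmetical. In particular, if $\varepsilon\in\Delta^1_1$ then $G^j_\varepsilon$ and $P^j_\varepsilon$ are $\Delta^1_1$ sets.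

We use three published facts.

* (L) (Louveau, *A separation theorem for $\Sigma^1_1$ sets*, Trans. AMS 260 (1980).) If $A,B$ are disjoint $\Sigma^1_1$ sets and some $\boldsymbol\Sigma^0_j$ set contains $A$ and misses $B$, then for some $\varepsilon\in\Delta^1_1$ the set $G^j_\varepsilon$ contains $A$ and misses $B$. Exchanging $A$ and $B$ and taking complements, the same holds with $\boldsymbol\Pi^0_j$ and $P^j_\varepsilon$.
* (K) (Moschovakis, *Descriptive Set Theory*, §4D.) If $R$ is $\Pi^1_1$, then $\exists\varepsilon\in\Delta^1_1\,R(\varepsilon,x)$ is $\Pi^1_1$. If $R\subseteq\omega\times\omega^\omega$ is $\Pi^1_1$ and $\forall l\,\exists\delta\in\Delta^1_1\,R(l,\delta)$, then there is a $\Delta^1_1$ sequence $\delta=(\delta_l)$ with $\forall l\,R(l,\delta_l)$.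
* (GH) (See e.g. Gao, *Invariant Descriptive Set Theory*.) The set $\Omega=\{x:\omega_1^x=\omega_1^{CK}\}$ (relativized: $\omega_1^{x\oplus z}=\omega_1^z$) is $\Sigma^1_1$ and meets every nonempty $\Sigma^1_1$ set. With the Gandy–Harrington topology, whose base consists of the $\Sigma^1_1$ sets, $\Omega$ is Polish.

*The form in which (GH) is used.* First, $\Sigma^1_1$ subsets of $\Omega$ are clopen in $\Omega$ for the Gandy–Harrington topology. They are open; we must see that $P\cap\Omega$ is open for $P\in\Pi^1_1$. Let $x\in P\Leftrightarrow\varphi(x)\in\mathrm{WO}$, with $\varphi$ recursive and with values coding linear orders. For $x\in\Omega\cap P$ the ordinal $|\varphi(x)|$ is below $\omega_1^x=\omega_1^{CK}$, so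
$$P\cap\Omega=\Omega\cap\bigcup_{\xi<\omega_1^{CK}}\{x:\varphi(x)\in\mathrm{WO},\ |\varphi(x)|\le\xi\}.$$
Each set in the union is $\Sigma^1_1$: it says that there is an order-preserving map from the linear order $\varphi(x)$ into a fixed recursive well-order of type $\xi$. So $P\cap\Omega$ is open. Now fix a complete compatible metric $d$ on $\Omega$. Every nonempty $\Sigma^1_1$ set meets $\Omega$, so, intersecting with $\Omega$ and with a basic neighbourhood of a point, it contains nonempty $\Sigma^1_1$ subsets of $\Omega$ of arbitrarily small $d$-diameter. And a decreasing sequence of nonempty $\Sigma^1_1$ subsets of $\Omega$ with $d$-diameters tending to $0$ has a one-point intersection, since its members are closed in a complete metric space.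

**Definition 8.1.** $T_1$ is the usual topology of $\omega^\omega$, with base $\{N_w\}$. For $j\ge2$, $T_j$ is the topology on $\omega^\omega$ whose base consists of the $\Sigma^1_1$ sets that are $\boldsymbol\Pi^0_{j-1}$. Write $\mathrm{cl}_j$ for $T_j$-closure.

These families are closed under finite intersections (up to $\emptyset$ for $j=1$), all basic sets are $\Sigma^1_1$, and $T_j\subseteq T_{j+1}$; so $\mathrm{cl}_{j+1}(A)\subseteq\mathrm{cl}_j(A)$. For example, let $A=\{0^i10^\infty:i<\omega\}$. Then $\mathrm{cl}_1(A)=A\cup\{0^\infty\}$. But the singleton $\{0^\infty\}$ is closed and $\Sigma^1_1$, hence $T_2$-open, so $\mathrm{cl}_2(A)=A$.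

**Lemma 8.2.** (i) If $A$ is $\Sigma^1_1$, then $\mathrm{cl}_j(A)$ is $\Sigma^1_1$ and $\boldsymbol\Pi^0_j$, hence $T_{j+1}$-open. (ii) If $\varepsilon\in\Delta^1_1$, then $P^j_\varepsilon$ is $T_j$-closed.

*Proof.* (i) For $j=1$: the closure is closed, and $x\notin\mathrm{cl}_1(A)$ iff $\exists n\,(N_{x\restriction n}\cap A=\emptyset)$, a $\Pi^1_1$ condition. Let $j\ge2$. If $x\notin\mathrm{cl}_j(A)$, there is a set $G\ni x$ in $\Sigma^1_1\cap\boldsymbol\Pi^0_{j-1}$ with $G\cap A=\emptyset$. By (L), for some $\varepsilon\in\Delta^1_1$ the set $P^{j-1}_\varepsilon$ contains $G$ and misses $A$. Conversely, such a $P^{j-1}_\varepsilon$ is basic $T_j$-open. So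
$$x\notin\mathrm{cl}_j(A)\iff\exists\varepsilon\in\Delta^1_1\,\big(x\in P^{j-1}_\varepsilon\ \wedge\ P^{j-1}_\varepsilon\cap A=\emptyset\big).$$
The matrix is $\Pi^1_1$, so the right-hand side is $\Pi^1_1$ by (K). It also presents the complement of $\mathrm{cl}_j(A)$ as a countable union of $\boldsymbol\Pi^0_{j-1}$ sets. (ii) For $j=1$ this is clear. For $j\ge2$, $G^j_\varepsilon=\bigcup_iP^{j-1}_{(\varepsilon)_i}$ with $(\varepsilon)_i\in\Delta^1_1$ is a union of basic $T_j$-open sets. $\square$

## 9. The kernel $H$ and oscillation of $f$ on it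

We now isolate the part of $X$ on which the decomposition fails, and extract what its points give us. Fix $k\ge1$. There are two modes, one for each of Theorems A and B, and they will be handled in parallel.

**Mode A** ($f$ is $\boldsymbol\Sigma^0_{k+1}$-measurable). Let $H$ be $X$ minus the union of all $P^k_\varepsilon$ such that for some $\delta$ with $(\varepsilon,\delta)\in\Delta^1_1$
$$\forall x\in X\cap P^k_\varepsilon\ \forall l\ \big(x\in M_l\Leftrightarrow x\in G^k_{(\delta)_l}\big).\tag{2}$$
On such a set $X\cap P^k_\varepsilon\in\boldsymbol\Pi^0_k(X)$ the function $f$ is $\boldsymbol\Sigma^0_k$-measurable, and there are only countably many such $\varepsilon$. So *if $H=\emptyset$, the conclusion of Theorem A holds*. Condition (2) on $(\varepsilon,\delta)$ is $\Pi^1_1$, so $H$ is $\Sigma^1_1$ by (K). For $A\subseteq X$ put $R(A)=X\cap\mathrm{cl}_k(A)$.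

**Mode B** ($f$ is Borel). Let $D_\delta=\{x\in X:\forall l\,(x\in M_l\Leftrightarrow x\in G^k_{(\delta)_l})\}$ and $H=X\setminus\bigcup\{D_\delta:\delta\in\Delta^1_1\}$. Again $f\restriction D_\delta$ is $\boldsymbol\Sigma^0_k$-measurable, so *if $H=\emptyset$, the conclusion of Theorem B holds*. Since $x\notin H$ iff $x\notin X$ or $\exists\delta\in\Delta^1_1\,\forall l\,(x\in M_l\Leftrightarrow x\in G^k_{(\delta)_l})$, $H$ is $\Sigma^1_1$ by (K). Put $R(A)=A$.

In both modes, for $A'\subseteq A\subseteq X$: $A\subseteq R(A)\subseteq X\cap\mathrm{cl}_k(A)$, $R(A')\subseteq R(A)$, and $R(A)$ is $\Sigma^1_1$ if $A$ is.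

**Definition 9.1.** For closed $C\subseteq Q$, a set $A\subseteq X$ is *clear of* $C$ if $R(A)\cap f^{-1}(C)=\emptyset$.

Subsets of clear sets are clear, and a set clear of finitely many closed sets is clear of their union. In Mode B "clear of $C$" just means disjoint from $f^{-1}(C)$. In Mode A it says more: let $k=1$, $X=\{0^i10^\infty:i<\omega\}\cup\{0^\infty\}$, $Y=\{0,1\}$, $f=1$ exactly at $0^\infty$. The set $A=X\setminus\{0^\infty\}$ is disjoint from $f^{-1}(1)$ but not clear of $\{1\}$, because $0^\infty\in R(A)$. Its finite subsets are clear of $\{1\}$.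

**Lemma 9.2 (oscillation).** Let $A\subseteq H$ be nonempty $\Sigma^1_1$ and $K=R(A)$. There is $l$ with $K\cap f^{-1}(B_l)\cap\mathrm{cl}_k(K\setminus f^{-1}(B_l))\neq\emptyset$.

*Proof.* Suppose not. For each $l$ the set $\omega^\omega\setminus\mathrm{cl}_k(K\setminus f^{-1}(B_l))$ is $\boldsymbol\Sigma^0_k$ by 8.2(i), contains $K\cap M_l$ and misses $K\setminus M_l$. By (L) there is $\delta_l\in\Delta^1_1$ with $K\cap M_l\subseteq G^k_{\delta_l}$ and $G^k_{\delta_l}\cap(K\setminus M_l)=\emptyset$. This is a $\Pi^1_1$ condition on $(l,\delta_l)$, so by (K) the sequence $\delta=(\delta_l)$ can be chosen $\Delta^1_1$.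

*Mode B.* Then $\emptyset\ne A=K\subseteq D_\delta$, contradicting $A\subseteq H$.

*Mode A.* The set $Z=\{x\in X:\exists l\,\neg(x\in M_l\Leftrightarrow x\in G^k_{\delta_l})\}$ is $\Sigma^1_1$, is contained in $X$, and is disjoint from $K=X\cap\mathrm{cl}_k(A)$; hence it is disjoint from $\mathrm{cl}_k(A)$, which is $\Sigma^1_1$ and $\boldsymbol\Pi^0_k$. By (L) there is $\varepsilon\in\Delta^1_1$ with $\mathrm{cl}_k(A)\subseteq P^k_\varepsilon$ and $P^k_\varepsilon\cap Z=\emptyset$. So $(\varepsilon,\delta)$ satisfies (2), and $A\subseteq P^k_\varepsilon$ is disjoint from $H$, a contradiction. $\square$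

**Lemma 9.3.** Let $A\subseteq H$ be nonempty $\Sigma^1_1$.

(i) If $A$ is clear of the closed set $C$, there are $x\in R(A)$ and $V\in\{B_l\}$ with $f(x)\in V$, $\overline V\cap C=\emptyset$ and $x\in\mathrm{cl}_k(A\setminus f^{-1}(\overline V))$.

(ii) If $V\in\{B_l\}$ and $A\cap f^{-1}(\overline V)=\emptyset$, there is a nonempty $\Sigma^1_1$ set $A'\subseteq A$ clear of $\overline V$.

*Proof.* (i) The condition $\overline V\cap C=\emptyset$ is free: $f(x)\notin C$ because $x\in R(A)$, and replacing $V$ by a smaller basic neighbourhood of $f(x)$ only enlarges $A\setminus f^{-1}(\overline V)$. Take $l$ from Lemma 9.2, a point $x_0\in K\cap f^{-1}(B_l)\cap\mathrm{cl}_k(K\setminus f^{-1}(B_l))$, and $V\in\{B_{l'}\}$ with $f(x_0)\in V\subseteq\overline V\subseteq B_l$.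

*Mode B.* Here $K=A$ and $A\setminus f^{-1}(B_l)\subseteq A\setminus f^{-1}(\overline V)$, so $x=x_0$ and $V$ work.

*Mode A.* If $x_0\in\mathrm{cl}_k(A\setminus f^{-1}(\overline V))$, we are done. Otherwise there is a $T_k$-open $G\ni x_0$ with $A\cap G\subseteq f^{-1}(\overline V)$. Since $x_0\in\mathrm{cl}_k(K\setminus f^{-1}(B_l))$, there is $y\in G\cap K$ with $f(y)\notin B_l$. Then $f(y)\notin\overline V$, so there is $V'\in\{B_{l'}\}$ with $f(y)\in V'$ and $\overline{V'}\cap\overline V=\emptyset$. As $y\in G\cap\mathrm{cl}_k(A)$ and $G$ is $T_k$-open, $y\in\mathrm{cl}_k(A\cap G)\subseteq\mathrm{cl}_k(A\setminus f^{-1}(\overline{V'}))$. So $y$ and $V'$ work.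

(ii) *Mode B.* Take $A'=A$.

*Mode A.* Since $f$ is $\boldsymbol\Sigma^0_{k+1}$-measurable, some $\boldsymbol\Sigma^0_{k+1}$ set contains $X\setminus f^{-1}(\overline V)$ and misses $f^{-1}(\overline V)$; both of these are $\Sigma^1_1$. By (L) some $G^{k+1}_\varepsilon=\bigcup_iP^k_{(\varepsilon)_i}$ with $\varepsilon\in\Delta^1_1$ does the same. As $\emptyset\ne A\subseteq G^{k+1}_\varepsilon$, some $A'=A\cap P^k_{(\varepsilon)_i}$ is nonempty. It is $\Sigma^1_1$, and by 8.2(ii) $X\cap\mathrm{cl}_k(A')\subseteq X\cap P^k_{(\varepsilon)_i}$, which misses $f^{-1}(\overline V)$. $\square$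

## 10. Systems of $\Sigma^1_1$ sets, and a pigeonhole choice of $V$

From now on $\Lambda=\Lambda_k(D)$ with $D=\{1,2\}$. To each finite sequence $s$ we shall attach a nonempty $\Sigma^1_1$ set $U_s$ in which the point under construction lies if $s$ turns out to be a correct stage. If $s$ still looks correct from $t$ at level $j$, we must be able to return from $U_t$ to $U_s$ by a move that is invisible for $T_j$. This is the following condition.

**Definition 10.1.** A *system* on a finite prefix-closed $F\subseteq\Lambda^{<\omega}$ consists of nonempty $\Sigma^1_1$ sets $U_s\subseteq X$ $(s\in F)$ with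
$$U_t\subseteq\mathrm{cl}_{\kappa(s,t)}(U_s)\qquad\text{for }s\subsetneq t\text{ in }F\text{ with }\kappa(s,t)\ge1.\tag{3}$$

Then $U_t\subseteq\mathrm{cl}_j(U_s)$ whenever $1\le j\le\kappa(s,t)$. For example, let $k=1$, let $r$ have length $1$ with $a_1(r)=3$, and let $t\supset r$ have length $2$ with $a_1(t)=1$. Then $\kappa(\emptyset,r)=\kappa(\emptyset,t)=1$ and $\kappa(r,t)=0$. A system on $\{\emptyset,r,t\}$ is a triple of nonempty $\Sigma^1_1$ sets with $U_r,U_t\subseteq\mathrm{cl}_1(U_\emptyset)$. Between $U_r$ and $U_t$ there is no condition: the stage $r$ has been retracted at $t$.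

When a new open set $V$ is chosen in $Q$, earlier sets must avoid $f^{-1}(\overline V)$ and still form a system. For $V\in\{B_l\}$ define by recursion on $|t|$
$$U^V_t=\big(U_t\setminus f^{-1}(\overline V)\big)\cap\bigcap\big\{\mathrm{cl}_{\kappa(s,t)}(U_s^V):s\subsetneq t,\ \kappa(s,t)\ge1\big\}.$$
These sets are $\Sigma^1_1$ by 8.2(i) and satisfy (3) by definition, but they may be empty. The next lemma bounds how often that can happen.

**Lemma 10.2.** Let $V^0,\dots,V^M$ have pairwise disjoint closures. Each $y\in U_t$ lies in $U_t^{V^i}$ for all but at most $2^{|t|}$ indices $i$. If $j\ge1$ and $y\in\mathrm{cl}_j(U_t)$, then $y\in\mathrm{cl}_j(U_t^{V^i})$ for all but at most $2^{|t|}$ indices $i$.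

*Proof.* The second statement for $t$ follows from the first for $t$: if $I$ is any set of $2^{|t|}+1$ indices, then $U_t=\bigcup_{i\in I}U_t^{V^i}$, so $\mathrm{cl}_j(U_t)=\bigcup_{i\in I}\mathrm{cl}_j(U^{V^i}_t)$, and $y\in\mathrm{cl}_j(U_t^{V^i})$ for some $i\in I$. We prove the first by induction on $|t|$. Let $y\in U_t$. At most one $i$ has $y\in f^{-1}(\overline{V^i})$. For $s\subsetneq t$ with $j=\kappa(s,t)\ge1$ we have $y\in\mathrm{cl}_j(U_s)$ by (3), so $y\notin\mathrm{cl}_j(U_s^{V^i})$ for at most $2^{|s|}$ indices. There is one prefix $s$ of each length below $|t|$, so at most $1+\sum_{l<|t|}2^l=2^{|t|}$ indices fail. $\square$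

Next we add a node. Let $t\ne\emptyset$, $t\notin F$, with all proper prefixes in $F$, and write $s_j=s_j(t)$. For $w\in\omega^{<\omega}$ put
$$E=N_w\cap U_{s_k}\cap\bigcap_{1\le j<k}\mathrm{cl}_j(U_{s_j}),\qquad E^V=\big(E\setminus f^{-1}(\overline V)\big)\cap U^V_{s_k}\cap\bigcap_{1\le j<k}\mathrm{cl}_j(U^V_{s_j}).\tag{4}$$
Both are $\Sigma^1_1$. In the example with $k=1$ just given, $E=N_w\cap U_\emptyset$: the candidate points for $t$ come from $U_\emptyset$, and from $r=t^-$ they inherit nothing but the finite word $w$.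

**Lemma 10.3.** (i) If $N_w\cap U_{t^-}\ne\emptyset$, then $E\ne\emptyset$.

(ii) For $s\subsetneq t$ with $\kappa(s,t)\ge1$: $E\subseteq\mathrm{cl}_{\kappa(s,t)}(U_s)$ and $E^V\subseteq\mathrm{cl}_{\kappa(s,t)}(U_s^V)$.

(iii) If $V^0,\dots,V^M$ have pairwise disjoint closures, each $y\in E$ lies in $E^{V^i}$ for all but at most $c:=1+\sum_{j=1}^k2^{|s_j|}$ indices.

*Proof.* (i) The plan is to start in $U_{t^-}$ and return step by step to $U_{s_1},U_{s_2},\dots,U_{s_k}$, each time by a move that keeps the conditions already achieved. We find, by induction on $j\le k$, a point $x_j\in N_w\cap U_{s_j}\cap\bigcap_{1\le i<j}\mathrm{cl}_i(U_{s_i})$; then $x_k\in E$. The point $x_0$ exists since $s_0=t^-$. Given $x_j$ with $j<k$: if $s_{j+1}=s_j$, let $x_{j+1}=x_j$, noting $x_j\in U_{s_j}\subseteq\mathrm{cl}_j(U_{s_j})$ if $j\ge1$. Otherwise $s_{j+1}<_{j+1}s_j$ (after Definition 6.3), so $x_j\in U_{s_j}\subseteq\mathrm{cl}_{j+1}(U_{s_{j+1}})$ by (3). The set $N_w\cap\bigcap_{1\le i\le j}\mathrm{cl}_i(U_{s_i})$ contains $x_j$, and it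 is $T_{j+1}$-open because each $\mathrm{cl}_i(U_{s_i})$ is $T_{i+1}$-open by 8.2(i). So it meets $U_{s_{j+1}}$; let $x_{j+1}$ be a point of the intersection.

(ii) Let $j=\kappa(s,t)$. As $s\le_jt$ is a proper prefix, $s\subseteq s_j$. We have $E\subseteq\mathrm{cl}_j(U_{s_j})$, by (4) if $j<k$, and because $E\subseteq U_{s_k}$ if $j=k$. If $s\ne s_j$, then $s\le_js_j$ by 6.2(a′), so $U_{s_j}\subseteq\mathrm{cl}_j(U_s)$ by (3), and $\mathrm{cl}_j(U_{s_j})\subseteq\mathrm{cl}_j(U_s)$. The argument for $E^V$ is the same, as the sets $U_s^V$ satisfy (3) and $E^V$ has the same form.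

(iii) Let $y\in E$. At most one index has $y\in f^{-1}(\overline{V^i})$. By Lemma 10.2 at most $2^{|s_k|}$ indices have $y\notin U_{s_k}^{V^i}$, and for $1\le j<k$ at most $2^{|s_j|}$ indices have $y\notin\mathrm{cl}_j(U_{s_j}^{V^i})$. $\square$

Lemma 9.3(i) offers a point $x$ and a set $V\ni f(x)$ such that $x$ is a $T_k$-limit of points with $f$-value outside $\overline V$. A single such $V$ may be useless: thinning by $V$ could empty some $U_s$, or remove the points near $x$. But by the counts above, only boundedly many members of a family with disjoint closures can do such damage. So we produce many candidates, one after the other, inside shrinking sets, and at the end look at a point that survives all rounds.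

**Lemma 10.4 (choice of $V$).** Let $E_0\subseteq E\cap H$ be nonempty $\Sigma^1_1$ and clear of a closed set $C$. There is $V\in\{B_l\}$ with $\overline V\cap C=\emptyset$, $U_s^V\neq\emptyset$ for all $s\in F$, and
$$R(E_0)\cap f^{-1}(V)\cap\mathrm{cl}_k(E_0\cap E^V)\ne\emptyset.$$

*Proof.* Suppose not. Let $M=c+\sum_{s\in F}2^{|s|}$ and $A^0=E_0$. For $i=0,\dots,M$, given a nonempty $\Sigma^1_1$ set $A^i\subseteq E_0$ clear of $C\cup\overline{V^0}\cup\dots\cup\overline{V^{i-1}}$, use 9.3(i) to get $x_i\in R(A^i)\subseteq R(E_0)$ and $V^i\ni f(x_i)$ such that $\overline{V^i}$ is disjoint from this closed set and $x_i\in\mathrm{cl}_k(A^i\setminus f^{-1}(\overline{V^i}))$. As $V^i$ does not satisfy the lemma, one of the following holds: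

* $U_s^{V^i}=\emptyset$ for some $s\in F$; then put $G_i=\omega^\omega$;
* all $U_s^{V^i}$ are nonempty and $x_i\notin\mathrm{cl}_k(E_0\cap E^{V^i})$; then let $G_i\ni x_i$ be a basic $T_k$-open set disjoint from $E_0\cap E^{V^i}$.

The $\Sigma^1_1$ set $G_i\cap A^i\setminus f^{-1}(\overline{V^i})$ is nonempty, since $G_i$ is a $T_k$-neighbourhood of $x_i$. By 9.3(ii) let $A^{i+1}$ be a nonempty $\Sigma^1_1$ subset of it clear of $\overline{V^i}$. As a subset of $A^i$, it is also clear of $C\cup\overline{V^0}\cup\dots\cup\overline{V^{i-1}}$, and the recursion continues.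

Let $y\in A^{M+1}$; then $y\in E_0\cap\bigcap_{i\le M}G_i$. The closures $\overline{V^i}$ are pairwise disjoint. For each $s\in F$, Lemma 10.2 applied to a point of $U_s$ shows that at most $2^{|s|}$ indices have $U_s^{V^i}=\emptyset$. So for at least $M+1-\sum_{s\in F}2^{|s|}=c+1$ indices the second alternative holds, and for these $y\in G_i\cap E_0$ gives $y\notin E^{V^i}$. Since $y\in E$, this contradicts 10.3(iii). $\square$

## 11. The construction along an enumeration of $\Lambda^{<\omega}$

Assume $H\neq\emptyset$. Enumerate $\Lambda^{<\omega}=\{t_0,t_1,\dots\}$ injectively with $t_0=\emptyset$ and proper prefixes enumerated earlier; let $F_N=\{t_0,\dots,t_N\}$.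

**Definition 11.1.** *Mode A.* Call $s\ne\emptyset$ *special* if $e(s)=2$. Let $\gamma(t)$ be the shortest special $s\le_kt$ if one exists, and $\gamma(t)=*$ otherwise. Call $t$ *new* if $\gamma(t)=t$. *Mode B.* All $t\ne\emptyset$ are new, and $V_\emptyset:=Q$.

In Mode A, Lemma 6.4(a) gives for $t\ne\emptyset$: $\gamma(t)=\gamma(s_k(t))$ unless $t$ is new, and if $t$ is new then $\gamma(s_k(t))=*$. So along a $\le_k$-chain at most one node is new. For instance, with $k=1$, if a special node $r$ of length $1$ has $a_1(r)=3$ and $t\supset r$ has length $2$, $a_1(t)=1$ and $e(t)=2$, then $r$ is retracted at $t$, $s_1(t)=\emptyset$, and $t$ is new again.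

At a new node $t$ an open set $V_t$ is chosen: it records, in the target space, the event that $t$ is a correct stage. In Mode A only the event "some special stage is correct" is recorded. In Mode B every stage is recorded. We construct $w_s\in\omega^{<\omega}$ with $|w_s|\ge|s|$ and $s\subseteq t\Rightarrow w_s\subseteq w_t$, sets $V_t\in\{B_l\}$ for new $t$, and sets $U_s^N$ $(s\in F_N)$ such that:

* (C1) $(U_s^N)_{s\in F_N}$ is a system; $U^N_s\subseteq\Omega\cap N_{w_s}$; $d\text{-diam}(U_s^N)\le2^{-|s|}$; $U_s^N\subseteq U_s^{N-1}$ for $s\in F_{N-1}$.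
* (C2) For $t=t_N\neq\emptyset$, in Mode B always, and in Mode A if $t$ is not new: $U^N_t\subseteq U^{N-1}_{s_k(t)}$.
* (C3A) (Mode A) The $\overline{V_r}$, $r\in F_N$ new, are pairwise disjoint. If $\gamma(s)=*$: $U_s^N\subseteq H$, and $U_s^N\cap f^{-1}(\overline{V_r})=\emptyset$ for all new $r\in F_N$. If $\gamma(s)=r\neq*$: $U^N_s\subseteq f^{-1}(V_r)$.
* (C3B) (Mode B) $U_s^N\subseteq H\cap f^{-1}(V_s)$. For $t\in F_N\setminus\{\emptyset\}$ and $s=s_k(t)$: $\overline{V_t}\subseteq V_s$ and $U_s^N\cap f^{-1}(\overline{V_t})=\emptyset$. If $t\neq t'$ in $F_N\setminus\{\emptyset\}$ and $s_k(t)=s_k(t')$, then $\overline{V_t}\cap\overline{V_{t'}}=\emptyset$.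

**Stage $0$.** Put $w_\emptyset=\emptyset$, and let $U^0_\emptyset$ be a nonempty $\Sigma^1_1$ subset of $H\cap\Omega$ of $d$-diameter $\le1$. All conditions hold.

**Stage $N\ge1$: candidates for $t=t_N$.** Write $F=F_{N-1}$ and $U_s=U_s^{N-1}$. We first fix the finite word for $t$. Pick $x_0\in U_{t^-}\subseteq N_{w_{t^-}}$ and let $w_t=x_0\restriction\max(|w_{t^-}|,|t|)\supseteq w_{t^-}$. Form $E$ as in (4) with $w=w_t$. As $x_0\in N_{w_t}\cap U_{t^-}$, $E\ne\emptyset$ by 10.3(i). Moreover $E\subseteq U_{s_k(t)}\subseteq\Omega$.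

**Stage $N$, first case: Mode A, $t$ not new.** No open set is to be chosen, so we just shrink $E$. Let $U_t^N\subseteq E$ be nonempty $\Sigma^1_1$ with $d$-diameter $\le2^{-|t|}$, and $U_s^N=U_s$ for $s\in F$. Condition (3) holds by 10.3(ii), and $U^N_t\subseteq N_{w_t}$ by (4), so (C1) holds. (C2) holds as $E\subseteq U_{s_k(t)}$. (C3A) for $t$ is inherited from $s_k(t)$, because $\gamma(t)=\gamma(s_k(t))$ and $F_N$ has no new node beyond those in $F$.

**Stage $N$, second case: $t$ new.** We choose $V_t$ and thin all earlier sets. First we prepare $E_0$ and $C$ for Lemma 10.4.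

In Mode A, $\gamma(s_k(t))=*$, so by (C3A) $E\subseteq U_{s_k(t)}\subseteq H$ is disjoint from $f^{-1}(\overline{V_r})$ for every new $r\in F$. Applying 9.3(ii) finitely often, we get a nonempty $\Sigma^1_1$ set $E_0\subseteq E$ clear of $C=\bigcup\{\overline{V_r}:r\in F\text{ new}\}$.

In Mode B, let $E_0=E$, $s=s_k(t)$ and $C=(Q\setminus V_s)\cup\bigcup\{\overline{V_{t'}}:t'\in F\setminus\{\emptyset\},\ s_k(t')=s\}$, a closed set. By (C3B) and $R(E)=E\subseteq U_s$, we have $E_0\subseteq H$ and $E_0$ is clear of $C$.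

Take $V$ from Lemma 10.4. Put $V_t=V$ and $U^N_s=U_s^V$ for $s\in F$, and let $U_t^N$ be a nonempty $\Sigma^1_1$ subset of
$$\Omega\cap R(E_0)\cap f^{-1}(V)\cap\mathrm{cl}_k(E_0\cap E^V)$$
of $d$-diameter $\le2^{-|t|}$. This is possible by (GH), since $R(E_0)\cap f^{-1}(V)\cap\mathrm{cl}_k(E_0\cap E^V)$ is a nonempty $\Sigma^1_1$ set.

*Check of (C1).* $U_t^N\subseteq R(E_0)\subseteq X$, and $U_t^N\subseteq\mathrm{cl}_k(E)\subseteq N_{w_t}$ since $N_{w_t}$ is clopen in $T_1$, hence $T_k$-closed. For $s\subsetneq t$ with $j=\kappa(s,t)\ge1$: $U_t^N\subseteq\mathrm{cl}_k(E^V)\subseteq\mathrm{cl}_j(E^V)\subseteq\mathrm{cl}_j(U^V_s)$ by 10.3(ii). The thinned sets satisfy (3), are nonempty by 10.4, and are contained in the old ones.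

*Check of (C2).* It only concerns Mode B: $U_t^N\subseteq R(E_0)=E\subseteq U^{N-1}_{s_k(t)}$.

*Check of (C3A).* $\overline V\cap C=\emptyset$ gives disjointness from the earlier closures. For $s\in F$ with $\gamma(s)=*$, $U_s^V\subseteq U_s$ and $U_s^V\cap f^{-1}(\overline V)=\emptyset$. For $s\in F$ with $\gamma(s)=r\neq*$ the condition is inherited. Finally $\gamma(t)=t$ and $U_t^N\subseteq f^{-1}(V_t)$.

*Check of (C3B).* $\overline V\cap C=\emptyset$ gives $\overline{V_t}\subseteq V_{s_k(t)}$ and disjointness from the closures belonging to the siblings $t'$. By definition of thinning $U^V_{s_k(t)}\cap f^{-1}(\overline V)=\emptyset$. Moreover $U_t^N\subseteq E\cap f^{-1}(V)\subseteq H\cap f^{-1}(V_t)$. The rest is inherited. This completes the construction.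

**The map $\psi$.** For $\alpha\in\Lambda^\omega$ let $\psi(\alpha)$ be the unique point of $\bigcap_nN_{w_{\alpha\restriction n}}$. As $|w_s|\ge|s|$, $\psi:\Lambda^\omega\to\omega^\omega$ is well defined and continuous. To locate $\psi(\alpha)$, let $\emptyset=s^0\subsetneq s^1\subsetneq\cdots$ be all $s\le_k\alpha$ (infinitely many, by 6.2(c)), let $s^i=t_{N_i}$, and $\hat U_i=U^{N_i}_{s^i}$. The $N_i$ increase strictly, since prefixes are enumerated earlier. By 6.4(b), $s_k(s^{i+1})=s^i$. So if (C2) applies to $s^{i+1}$, then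
$$\hat U_{i+1}\subseteq U^{N_{i+1}-1}_{s^i}\subseteq\hat U_i.\tag{5}$$
If (C2) applies to $s^{i+1}$ for all $i\ge i_0$, then $(\hat U_i)_{i\ge i_0}$ is a decreasing sequence of nonempty $\Sigma^1_1$ subsets of $\Omega$ with $d$-diameters tending to $0$, so its intersection is a single point of $X$. This point lies in all $N_{w_{s^i}}$, so it equals $\psi(\alpha)$.

## 12. Proof of Theorem A: one open set, one bit

Let $f$ be as in Theorem A and suppose the conclusion fails. Preimages of open sets are $\boldsymbol\Delta^0_{k+1}$, so $f$ is $\boldsymbol\Sigma^0_{k+1}$-measurable and Mode A is available; and $H\ne\emptyset$. Put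
$$S=\{\alpha\in\Lambda^\omega:\text{there is a special }s\le_k\alpha\},\qquad W=\bigcup\{V_r:r\text{ new}\},$$
so $W$ is open in $Q$.

**Step 1.** We show that $\psi(\Lambda^\omega)\subseteq X$ and $\psi^{-1}(f^{-1}(W))=S$.

Let $\alpha\notin S$. By 6.4(b) the $r\le_ks^i$ are among the $s^l$, and none of these is special, so $\gamma(s^i)=*$ for all $i$. Hence no $s^{i+1}$ is new, (C2) always applies, and by (5) $\psi(\alpha)\in X$ and $\psi(\alpha)\in\hat U_{i+1}\subseteq U_{s^i}^{N_{i+1}-1}$ for all $i$. By (C3A), $f(\psi(\alpha))\notin\overline{V_r}$ for all new $r\in F_{N_{i+1}-1}$. Since $N_{i+1}\to\infty$, $f(\psi(\alpha))\notin W$.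

Let $\alpha\in S$ and let $r=s^{i_0}$ be the shortest special $s\le_k\alpha$. By 6.4(b), $\gamma(s^i)=r$ for all $i\ge i_0$. So for $i\ge i_0$ the node $s^{i+1}\ne r$ is not new, and (C2) applies to it. Hence $\psi(\alpha)\in X$ and $\psi(\alpha)\in\hat U_{i_0}\subseteq f^{-1}(V_r)$ by (C3A), so $f(\psi(\alpha))\in W$.

**Step 2.** We copy an arbitrary $\boldsymbol\Sigma^0_{k+1}$ set. Let $E^*=\bigcup_iE_i\subseteq2^\omega$ with $E_i\in\boldsymbol\Pi^0_k(2^\omega)$. The function $g:2^\omega\to\{1,2\}^\omega$ with $g(x)(i)=2$ if $x\in E_i$, and $1$ otherwise, is $\boldsymbol\Sigma^0_{k+1}$-measurable. With $h$ from Lemma 7.1, $h(x)\in S$ iff some $g(x)(i)=2$ iff $x\in E^*$. By Step 1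
$$E^*=(\psi\circ h)^{-1}(f^{-1}(W)),\qquad\psi\circ h:2^\omega\to X\text{ continuous}.\tag{6}$$
Taking $E^*\notin\boldsymbol\Pi^0_{k+1}(2^\omega)$ we get $f^{-1}(W)\notin\boldsymbol\Pi^0_{k+1}(X)$. This contradicts the hypothesis for the open set $O=W\cap Y$. $\square$

## 13. Proof of Theorem B: reading a whole sequence in $Y$

Let $f$ be as in Theorem B and suppose the conclusion fails. Then $H\ne\emptyset$ in Mode B.

**Step 1.** We locate $f(\psi(\alpha))$. In Mode B (C2) always applies, so $\psi(\alpha)\in\bigcap_i\hat U_i\subseteq X$, and by (C3B)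
$$f(\psi(\alpha))\in V_s\qquad\text{for every }s\le_k\alpha.\tag{7}$$

**Step 2.** We show that the sets $V_s$ form a tree under $\le_k$. Let $\mathrm{ht}(s)$ be the number of $r<_ks$. By 6.4(a) the $r\le_ks$ form the chain $s,s_k(s),s_k(s_k(s)),\dots,\emptyset$, so (C3B) gives $V_s\subseteq V_r$ for $r\le_ks$. If $s,s'$ are $\le_k$-incomparable, then $V_s\cap V_{s'}=\emptyset$. Indeed, let $r$ be the longest common $\le_k$-lower bound. Then $r\ne s,s'$, and the two chains contain $u\le_ks$ and $u'\le_ks'$ with $s_k(u)=s_k(u')=r$. By maximality of $r$, $u\ne u'$. So $V_s\cap V_{s'}\subseteq V_u\cap V_{u'}=\emptyset$ by the last clause of (C3B). Distinct nodes of the same height are incomparable, since $s<_ks'$ implies $\mathrm{ht}(s)<\mathrm{ht}(s')$.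

**Step 3.** We define a continuous decoding map $\rho$ on a subset of $Q$. Let $Y_0=\bigcap_i\bigcup\{V_s:\mathrm{ht}(s)=i\}$. For $y\in Y_0$ and $i\ge1$ there is by Step 2 a unique $s$ with $\mathrm{ht}(s)=i$ and $y\in V_s$; put $\Theta_i(y)=e(s)$. Since $\{y\in Y_0:\Theta_i(y)=d\}=Y_0\cap\bigcup\{V_s:\mathrm{ht}(s)=i,\ e(s)=d\}$, each $\Theta_i$ is continuous on $Y_0$. Let $Y_1$ be the set of $y\in Y_0$ with infinitely many $\Theta_i(y)\ne\bot$, and let $\rho(y)\in\{1,2\}^\omega$ list these values in order. Then $\rho:Y_1\to\{1,2\}^\omega$ is continuous: if $\rho(y)(l)$ is the value $\Theta_i(y)$, then $\rho(\cdot)(l)$ is constant on the relatively open set of $y'\in Y_1$ with $\Theta_{i'}(y')=\Theta_{i'}(y)$ for $1\le i'\le i$.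

**Step 4.** We decode. Let $g:2^\omega\to\{1,2\}^\omega$ be $\boldsymbol\Sigma^0_{k+1}$-measurable and $h$ as in Lemma 7.1. If $s^0,s^1,\dots$ are all $s\le_kh(x)$, then $\mathrm{ht}(s^i)=i$ by 6.4(b). So by (7) $f(\psi(h(x)))\in Y_0$ and $\Theta_i(f(\psi(h(x))))=e(s^i)$ for $i\ge1$. By Lemma 7.1 the values $\ne\bot$ among these list $g(x)$. So $f(\psi(h(x)))\in Y_1$ and $\rho(f(\psi(h(x))))=g(x)$. Let $M\in\boldsymbol\Sigma^0_n(\{1,2\}^\omega)$. Since $\rho$ is continuous there is $S\in\boldsymbol\Sigma^0_n(Q)$ with $\rho^{-1}(M)=S\cap Y_1$, and then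
$$(\psi\circ h)^{-1}(f^{-1}(S))=g^{-1}(M).\tag{8}$$

**Step 5.** We check that the sets $g^{-1}(M)$ are complicated enough.

**Lemma 13.1.** Let $k,n\ge1$. Every $E^*\in\boldsymbol\Sigma^0_{k+n}(2^\omega)$ is $g^{-1}(M)$ for some $\boldsymbol\Sigma^0_{k+1}$-measurable $g:2^\omega\to\{1,2\}^\omega$ and some $M\in\boldsymbol\Sigma^0_n(\{1,2\}^\omega)$.

*Proof.* For $n=1$ write $E^*=\bigcup_iE_i$ with $E_i\in\boldsymbol\Pi^0_k$, take $g$ as in Step 2 of Section 12, and $M=\{z:\exists i\;z(i)=2\}$. For $n+1$: $E^*=\bigcup_i(2^\omega\setminus E_i)$ with $E_i\in\boldsymbol\Sigma^0_{k+n}$, and by induction $E_i=g_i^{-1}(M_i)$ with $M_i\in\boldsymbol\Sigma^0_n$. Let $g=\langle g_i\rangle_i$, coded via a bijection $\omega\times\omega\to\omega$; its coordinates are coordinates of the $g_i$, so it is $\boldsymbol\Sigma^0_{k+1}$-measurable. Let $M=\{z:\exists i\;(z)_i\notin M_i\}\in\boldsymbol\Sigma^0_{n+1}$. Then $g^{-1}(M)=\bigcup_i(2^\omega\setminus g_i^{-1}(M_i))=E^*$. $\square$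

Choose $E^*\in\boldsymbol\Sigma^0_{k+n}(2^\omega)\setminus\boldsymbol\Pi^0_{k+n}(2^\omega)$, and $g,M$ from Lemma 13.1. By (8), $f^{-1}(S)=f^{-1}(S\cap Y)\notin\boldsymbol\Pi^0_{k+n}(X)$, contradicting the hypothesis, as $S\cap Y\in\boldsymbol\Sigma^0_n(Y)$. This proves Theorem B. By Lemma 3.1 and the reductions in Sections 4 and 5, Theorem 1 is proved. $\square$

## 14. A dichotomy, a characterization, and sharpness

The proof gives more than a contradiction: it produces witnesses.

**Theorem 2 (dichotomy with witnesses).** Let $X$ be analytic, $Y$ separable metrizable, $f:X\to Y$ Borel, $k\ge1$.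

(a) Either $X$ is a countable union of (arbitrary) sets on which $f$ is $\boldsymbol\Sigma^0_k$-measurable, or for all $n\ge1$ and all $E^*\in\boldsymbol\Sigma^0_{k+n}(2^\omega)$ there are $S\in\boldsymbol\Sigma^0_n(Y)$ and a continuous $\theta:2^\omega\to X$ with $E^*=\theta^{-1}(f^{-1}(S))$.

(b) If $f$ is $\boldsymbol\Sigma^0_{k+1}$-measurable, then either $X$ is a countable union of $\boldsymbol\Delta^0_{k+1}(X)$ sets on which $f$ is $\boldsymbol\Sigma^0_k$-measurable, or there is a single open $O\subseteq Y$ such that every $E^*\in\boldsymbol\Sigma^0_{k+1}(2^\omega)$ is $\theta^{-1}(f^{-1}(O))$ for some continuous $\theta:2^\omega\to X$.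

*Proof.* Let first $X\subseteq\omega^\omega$. The construction in Mode B uses only that $f$ is Borel, and in Mode A only that $f$ is $\boldsymbol\Sigma^0_{k+1}$-measurable. If $H=\emptyset$, the first alternative holds, with $\boldsymbol\Pi^0_k(X)$ pieces in Mode A. If $H\ne\emptyset$, take $\theta=\psi\circ h$: for (a) use (8) with Lemma 13.1 and $S\cap Y$ for $S$, and for (b) use (6) with $O=W\cap Y$, which does not depend on $E^*$.

For general $X$ we may assume $X\ne\emptyset$; take $\pi,\tilde X,\tilde f$ from Section 5. Then $\tilde f$ is Borel, and $\boldsymbol\Sigma^0_{k+1}$-measurable if $f$ is. If the second alternative holds for $\tilde f$, replace $\theta$ by $\pi\circ\theta$. If the first holds for $\tilde f$, use Lemma 5.2. In (b) the pieces are $\boldsymbol\Pi^0_k(\tilde X)$, and we get $\boldsymbol\Delta^0_{k+1}(X)$ sets $D_{i,N}$. In (a) first enlarge the pieces to sets that are Borel in $\tilde X$ by the last sentence of Lemma 3.3. $\square$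

**Corollary 3.** Let $X$ be analytic, $f:X\to Y$ $\boldsymbol\Sigma^0_M$-measurable for some finite $M$, $k\ge1$, $q=\max(M,k+1)$. The following are equivalent:

(i) $f$ is a countable union of $\boldsymbol\Sigma^0_k$-measurable functions with arbitrary domains;

(ii) $f$ is $\Sigma_{n+k-1,\,n}$ for some $n\ge2$;

(iii) $f$ is $\Sigma_{n+k-1,\,n}$ for all $n\ge q+2-k$.

*Proof.* (ii)⇒(i) is Theorem 1 with $m=n+k-1$, since then $m-n+1=k$. (i)⇒(iii): $f$ is $\boldsymbol\Sigma^0_q$-measurable and $k<q$, so by Lemma 3.3 we may take the domains in $\boldsymbol\Pi^0_q(X)$. If $n\ge q+2-k$, then $n+k-1\ge q+1$, so the domains are in $\boldsymbol\Delta^0_{n+k-1}(X)$, and Lemma 3.1 with $m=n+k-1$ applies. (iii)⇒(ii) holds because $q+2-k\ge3$. $\square$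

**Proposition 4 (sharpness).** Let $1<n\le m<\omega$, $p=m-n+1$.

(a) $\boldsymbol\Delta^0_m$ domains cannot be improved to $\boldsymbol\Delta^0_{m-1}$, even for two-valued $f$ on $2^\omega$.

(b) If $p\ge2$, some $\Sigma_{m,n}$ function $f:2^\omega\to2^\omega$ is not a countable union of $\boldsymbol\Sigma^0_{p-1}$-measurable functions, with any domains.

*Proof.* (a) Let $f=1_B$ with $B\in\boldsymbol\Sigma^0_{m-1}(2^\omega)\setminus\boldsymbol\Pi^0_{m-1}(2^\omega)$. All preimages under $f$ are $\boldsymbol\Delta^0_m$, so $f$ is $\Sigma_{m,n}$. Suppose $2^\omega=\bigcup_iD_i$ with $D_i\in\boldsymbol\Delta^0_{m-1}$ and $f\restriction D_i$ $\boldsymbol\Sigma^0_p$-measurable. Since $p\le m-1$, both $f^{-1}(0)$ and $f^{-1}(1)$ are countable unions of $\boldsymbol\Sigma^0_{m-1}$ sets. So $B\in\boldsymbol\Delta^0_{m-1}$, a contradiction.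

(b) Choose $E^*\in\boldsymbol\Sigma^0_{p+2}(2^\omega)\setminus\boldsymbol\Sigma^0_{p+1}(2^\omega)$. Lemma 13.1 with $k=p-1$ and $n=3$ gives a $\boldsymbol\Sigma^0_p$-measurable $g:2^\omega\to\{1,2\}^\omega\cong2^\omega$ and $M\in\boldsymbol\Sigma^0_3$ with $g^{-1}(M)=E^*$. By Lemma 3.1 with the single domain $2^\omega$, $g$ is $\Sigma_{m,n}$. If $g$ were a countable union of $\boldsymbol\Sigma^0_{p-1}$-measurable functions, then Lemma 3.3 (with $p-1<p$ in the roles of $p<q$) would give domains in $\boldsymbol\Pi^0_p\subseteq\boldsymbol\Delta^0_{p+1}$. By Lemma 3.1, applied with $m=p+1$ and $n=3$, for which $m-n+1=p-1$, $g$ would be $\Sigma_{p+1,3}$. Then $g^{-1}(M)\in\boldsymbol\Sigma^0_{p+1}$, a contradiction. $\square$
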